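\title{Generic character varieties without an open torus}

\begin{abstract}
A nonempty $GL_n$-character variety of a punctured Riemann surface with generic semisimple local monodromies is a connected smooth affine variety, and it contains a Zariski open algebraic torus as soon as one of the local monodromies has distinct eigenvalues. We show that genericity alone does not give an open torus, which answers a question of Su in the negative. Let $m$ be the greatest common divisor of all eigenvalue multiplicities. If $m$ is divisible by the square of a prime, and the genus is at least two, or equal to one with some non-scalar monodromy, then the character variety is nonempty and neither it nor its product with an affine space contains an open torus. The obstruction is the Brauer class of the tautological Azumaya algebra. An open torus would force a primitive $m$-th root of unity to be a commutator in every division algebra of degree $m$ that underlies a fiber, and we construct a fiber in which such a root of unity is a product of two commutators but not a single one.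
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Character varieties with generic monodromy}

Let $\Sigma$ be a compact Riemann surface of genus $g\ge 0$ with $k\ge 1$ punctures. Its fundamental group has $2g+k$ generators and one relation, so a representation in $GL_n(\mathbb{C})$ is a tuple of invertible matrices with $\prod_{j=1}^g[A_j,B_j]\prod_{i=1}^kX_i=I_n$. Here $[a,b]=aba^{-1}b^{-1}$, and $X_i$ is the monodromy around the $i$-th puncture. Fix semisimple conjugacy classes $\mathbf{C}=(C_1,\dots,C_k)$ in $GL_n(\mathbb{C})$ and let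
\[
\mathcal{R}=\Big\{(A_1,B_1,\dots,A_g,B_g,X_1,\dots,X_k)\in GL_n^{2g}\times C_1\times\cdots\times C_k\ :\ \prod_{j=1}^g[A_j,B_j]\prod_{i=1}^kX_i=I_n\Big\},
\]
a reduced affine variety on which $PGL_n$ acts by simultaneous conjugation. Let $\lambda^i_1,\lambda^i_2,\dots$ be the distinct eigenvalues of $C_i$ and $\mu^i_1,\mu^i_2,\dots$ their multiplicities, so that $\mu^i=(\mu^i_j)_j$ is a partition of $n$. The tuple $\boldsymbol{\mu}=(\mu^1,\dots,\mu^k)$ is the \emph{type} of $\mathbf{C}$, and the \emph{character variety} is the GIT quotient
\[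
\mathcal{M}_{\boldsymbol{\mu}}=\mathcal{M}_{\boldsymbol{\mu}}(\mathbf{C})=\mathcal{R}/\!\!/PGL_n=\operatorname{Spec}\mathcal{O}(\mathcal{R})^{PGL_n}.
\]
It depends on $\mathbf{C}$ and not only on $\boldsymbol{\mu}$; as in \cite{Su}, the eigenvalues are often suppressed from the notation.

The tuple $\mathbf{C}$ is \emph{generic} if $\prod_i\det C_i=1$ and if, for every $1\le n'<n$ and every choice of $n'$ eigenvalues of each $C_i$, counted with multiplicity, the product of all $kn'$ chosen eigenvalues is different from $1$. It is \emph{very generic} if, in addition, some $C_i$ has $n$ distinct eigenvalues. The first condition of genericity is necessary for $\mathcal{R}\ne\emptyset$, by taking determinants. The second has two consequences that govern this paper. To state them, put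
\[
m=\gcd_{i,j}(\mu^i_j),\qquad N=n/m,\qquad \nu^i_j=\mu^i_j/m,\qquad \eta=\prod_{i,j}(\lambda^i_j)^{-\nu^i_j}.
\]

\begin{lemma}\label{lem:generic}
Let $\mathbf{C}$ be generic.
\begin{enumerate}
\item[(a)] Every point of $\mathcal{R}$ is an irreducible tuple of matrices. The stabilizers in $PGL_n$ are trivial, all orbits are closed, and the points of $\mathcal{M}_{\boldsymbol{\mu}}$ are the orbits.
\item[(b)] The number $\eta$ is a primitive $m$-th root of unity.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $W\subset\mathbb{C}^n$ be an invariant subspace of dimension $0<n'<n$. Restricting the defining equation to $W$ and taking determinants gives $\prod_i\det(X_i|_W)=1$, and $\det(X_i|_W)$ is a product of $n'$ eigenvalues of $C_i$ counted with multiplicity. This contradicts genericity. By Schur's lemma only scalars commute with an irreducible tuple, so stabilizers in $PGL_n$ are trivial. All orbits then have the same dimension; since the boundary of an orbit consists of orbits of smaller dimension, all orbits are closed. The points of a GIT quotient of an affine variety are the closed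 orbits.

(b) We have $\eta^{-m}=\prod_i\det C_i=1$. For $1\le l<m$ choose $l\nu^i_j\le\mu^i_j$ copies of each $\lambda^i_j$. This is a choice of $n'=lN<n$ eigenvalues of each $C_i$, with total product $\eta^{-l}$, so $\eta^{-l}\ne1$.
\end{proof}

Since $\dim C_i=n^2-\sum_j(\mu^i_j)^2$, the defining equation takes values in $SL_n$, and $PGL_n$ acts with trivial stabilizers, the expected dimension of $\mathcal{M}_{\boldsymbol{\mu}}$ is $2gn^2+\sum_i\dim C_i-2(n^2-1)$, that is,
\[
d_{\boldsymbol{\mu}}=(2g-2+k)n^2-\sum_{i,j}(\mu^i_j)^2+2 .
\]
A \emph{torus} is a variety isomorphic to $(\mathbb{C}^\times)^d$, and an \emph{open torus} in a variety is a nonempty Zariski open subvariety that is a torus. We take two known facts as given.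
\begin{enumerate}
\item[(F1)] If $\mathbf{C}$ is generic and $\mathcal{M}_{\boldsymbol{\mu}}(\mathbf{C})\neq\emptyset$, then $\mathcal{M}_{\boldsymbol{\mu}}(\mathbf{C})$ is a connected smooth affine variety of dimension $d_{\boldsymbol{\mu}}$.
\item[(F2)] If $\mathbf{C}$ is very generic and $\mathcal{M}_{\boldsymbol{\mu}}(\mathbf{C})\neq\emptyset$, then $\mathcal{M}_{\boldsymbol{\mu}}(\mathbf{C})$ contains an open torus $(\mathbb{C}^\times)^{d_{\boldsymbol{\mu}}}$.
\end{enumerate}
Only (F1) enters the proofs. One may also define the quotient from the scheme $\mathcal{R}'$ cut out by the equation, which a priori could be nonreduced. This changes nothing: $\mathcal{O}(\mathcal{R}')^{PGL_n}\to\mathcal{O}(\mathcal{R})^{PGL_n}$ is surjective because $PGL_n$ is reductive, its kernel consists of nilpotents, and its source is reduced by (F1).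

\subsection{The question and the answer}

Su \cite{Su} posed the following as an open question, related to part (2) of that author's conjectural motivic generalization of the HLRV conjecture.

\medskip
\noindent\textbf{Question.} \emph{Does $\mathcal{M}_{\boldsymbol{\mu}}(\mathbf{C})$ contain an open torus $(\mathbb{C}^\times)^{d_{\boldsymbol{\mu}}}$ for every generic tuple $\mathbf{C}$ with $\mathcal{M}_{\boldsymbol{\mu}}(\mathbf{C})\ne\emptyset$?}
\medskip

The simplest cases suggest that it does. For $n=1$ commutators are trivial and $\mathcal{M}_{\boldsymbol{\mu}}=(\mathbb{C}^\times)^{2g}$. By (F2) a single class with distinct eigenvalues suffices, whatever the other classes are. At the opposite extreme, where all $C_i$ are scalar, the variety is a two-dimensional torus if $g=1$ (Proposition~\ref{prop:genus1}). Nevertheless the answer is no.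

\begin{theorem}\label{thm:scalar}
Let $k=1$ and $g\ge2$, let $n$ be divisible by $p^2$ for some prime $p$, let $\eta$ be a primitive $n$-th root of unity and $C_1=\{\eta^{-1}I_n\}$, so that $\boldsymbol{\mu}=((n))$. This tuple is generic, $\mathcal{M}_{\boldsymbol{\mu}}\neq\emptyset$, and $\mathcal{M}_{\boldsymbol{\mu}}$ contains no open torus.
\end{theorem}

The smallest instance is $g=2$, $n=4$, $C_1=\{-\sqrt{-1}\,I_4\}$, where $d_{\boldsymbol{\mu}}=34$. Theorem~\ref{thm:scalar} will be deduced from the following stronger statement.

\begin{theorem}\label{thm:main}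
Let $\mathbf{C}$ be generic of type $\boldsymbol{\mu}$, with $m=\gcd_{i,j}(\mu^i_j)$ divisible by the square of a prime. Suppose that $g\ge2$, or that $g=1$ and some $C_i$ is non-scalar. Then $\mathcal{M}_{\boldsymbol{\mu}}(\mathbf{C})\neq\emptyset$, and for every $r\ge0$ the variety $\mathcal{M}_{\boldsymbol{\mu}}(\mathbf{C})\times\mathbb{A}^r$ contains no open torus.
\end{theorem}

Since $(\mathbb{C}^\times)^a\times\mathbb{A}^b$ contains the open torus $(\mathbb{C}^\times)^{a+b}$, these varieties contain no nonempty open subset of that form either. A very generic tuple has $m=1$, so there is no conflict with (F2). The exclusion in genus one is necessary by Proposition~\ref{prop:genus1}. We do not classify the tuples for which an open torus exists; in particular $g=0$ and squarefree $m>1$ are not treated.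

\subsection{The method}

The vector space $\mathbb{C}^n$ does not descend in a natural way from $\mathcal{R}$ to the quotient, because scalars act trivially on $\mathcal{R}$ and nontrivially on $\mathbb{C}^n$. The algebra $\mathrm{Mat}_n$ does descend, to a sheaf of algebras $\mathcal{A}$ on $M=\mathcal{M}_{\boldsymbol{\mu}}$ whose fiber at a point with values in a field $K$ is a central simple $K$-algebra of degree $n$. The proof compares two descriptions of these fibers.

On the one hand, any central simple algebra of degree $n$ in which the defining equation can be solved is a fiber (Section~\ref{sec:taut}). On the other hand, the Brauer group of a torus is small and explicit, and an open torus controls all fibers, also those at points outside it: if a fiber is $\mathrm{Mat}_N(D)$ with $D$ a division algebra of degree $m$, then some commutator in $D^\times$ is a primitive $m$-th root of unity (Section~\ref{sec:torus}). In Section~\ref{sec:D} we construct, for $p^2\mid m$, a division algebra $D$ of degree $m$ in which this fails although $\eta$ is a product of two commutators. Two commutators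 are enough to solve the defining equation in $\mathrm{Mat}_N(D)$ (Section~\ref{sec:realize}). Section~\ref{sec:examples} shows both sides of the comparison in the smallest cases.

Throughout, fields $K\supset\mathbb{C}$ are extensions of $\mathbb{C}$, $\overline{K}$ is an algebraic closure of $K$, and $M(K)$ is the set of $K$-points of a complex variety $M$.

\section{Two cases by hand}\label{sec:examples}

\subsection{Genus one, scalar monodromy: one commutator and a torus}

\begin{proposition}\label{prop:genus1}
Let $g=1$ and let $\mathbf{C}$ be generic with all $C_i$ scalar. Then $\mathcal{M}_{\boldsymbol{\mu}}(\mathbf{C})\cong(\mathbb{C}^\times)^2$.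
\end{proposition}

\begin{proof}
Here $m=n$, and the defining equation is $AB=\eta BA$ with $\eta$ a primitive $n$-th root of unity (Lemma~\ref{lem:generic}(b)). Then $A^n$ and $B^n$ commute with $A$ and $B$, so they are scalars $z_1,z_2$ by Lemma~\ref{lem:generic}(a) and Schur's lemma. The invariant functions $z_1=\operatorname{tr}(A^n)/n$ and $z_2=\operatorname{tr}(B^n)/n$ define a morphism $\mathcal{M}_{\boldsymbol{\mu}}\to(\mathbb{C}^\times)^2$.

Given $(z_1,z_2)$, choose $\lambda$ with $\lambda^n=z_1$ and define $A,B$ on a basis $e_0,\dots,e_{n-1}$ by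
\begin{equation}\label{eq:clock}
Ae_l=\eta^l\lambda e_l,\qquad Be_l=e_{l+1}\ \ (l<n-1),\qquad Be_{n-1}=z_2e_0 .
\end{equation}
Then $AB=\eta BA$, $A^n=z_1$ and $B^n=z_2$, so the morphism is surjective. Conversely, let $(A,B)$ be a solution with these scalars. If $Av=\lambda'v$ with $v\neq0$, then $AB^lv=\eta^l\lambda'B^lv$, so every $n$-th root of $z_1$ is an eigenvalue of $A$ and we may take $\lambda'=\lambda$. The vectors $e_l=B^lv$, $0\le l<n$, have distinct eigenvalues, so they form a basis, and in it $A,B$ are given by \eqref{eq:clock}. Thus the morphism is injective. A bijective morphism of irreducible varieties in characteristic $0$ is birational, and by Zariski's main theorem a bijective birational morphism onto a normal variety is an isomorphism. The source is irreducible by (F1).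
\end{proof}

In this example the family of algebras generated by $A$ and $B$ has the presentation $A^n=z_1$, $B^n=z_2$, $AB=\eta BA$ in terms of the coordinates of the torus, and in each member $\eta$ is a single commutator. Section~\ref{sec:torus} shows that this picture is forced by the existence of an open torus.

\subsection{Genus two, rank four: two commutators that cannot be merged}\label{subsec:rank4}

Let $g=2$, $k=1$, $n=m=4$, $\eta=\sqrt{-1}$. The equation is $[A_1,B_1][A_2,B_2]=\eta$. By the outline above, we want a division algebra of degree $4$ in which $\eta$ is a product of two commutators while neither $\eta$ nor $-\eta$ is a commutator.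

Let $G=\{1,\sigma,\tau,\sigma\tau\}$ be the Klein four-group. Let $E=\mathbb{C}(w,u_1,u_\sigma,u_\tau)$, put $u_{\sigma\tau}=(u_1u_\sigma u_\tau)^{-1}$ and $u=u_1$, and let $G$ act on $E$ by $\sigma w=w^{-1}$, $\tau w=-w^{-1}$, $\gamma u_\delta=u_{\gamma\delta}$. Section~\ref{sec:D} constructs a division algebra $D\supset E$ of degree $4$ over its center, with elements $x,y$ such that
\[
xex^{-1}=\sigma(e),\qquad yey^{-1}=\tau(e)\quad(e\in E),\qquad yx=uxy .
\]
The variable $w$ makes $\eta$ a product of two commutators. Indeed, since $\eta^2=-1$,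
\[
[y,w+\eta]=\frac{-w^{-1}+\eta}{w+\eta}=\frac{\eta(w+\eta)}{w(w+\eta)}=\frac{\eta}{w},\qquad [1+w,x]=\frac{1+w}{1+w^{-1}}=w .
\]
The variables $u_\gamma$ prevent the two commutators from being merged. For $a=e_1x$ and $b=e_2y$ with $e_1,e_2\in E^\times$ we have $ba=e_2\tau(e_1)u\,xy$ and $ab=e_1\sigma(e_2)\,xy$, so
\begin{equation}\label{eq:merge}
[e_2y,e_1x]=u\cdot\frac{\tau(e_1)}{e_1}\cdot\frac{e_2}{\sigma(e_2)} .
\end{equation}
If $u$ were $1$, the choice $e_1=w+\eta$, $e_2=1+w$ would give the single commutator $\eta$. For our $u$, suppose first that $e_1,e_2$ are constants times monomials in $w$ and the $u_\gamma$. The total degree in the $u_\gamma$ is well defined modulo $4$ and $G$-invariant, so the right side of \eqref{eq:merge} has degree $1$ and is not a constant. To treat all $e_1,e_2$ one needs a $G$-invariant extension of the degree to $E^\times$. Modulo $4$ there is none, because $\beta=1+(u_1u_\sigma)^{-1}$ has $\tau(\beta)/\beta=u_1u_\sigma$ of degree $2$. Modulo $2$ there is one (Lemma~\ref{lem:theta}), and it shows that \eqref{eq:merge} is never a constant.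

A pair such as $a=e_1$, $b=e_2x$, which involves only a proper subgroup of $G$, fails for another reason: $[b,a]=\sigma(e_1)/e_1$ has norm $1$ for $\sigma$, so if it is a constant $c$ then $c^2=1$. These two computations are the two halves of the general argument. To reduce arbitrary $a,b\in D^\times$ to elements of the form $ex^iy^j$, we shall build $D$ from Laurent series in $x$ and $y$ and pass to leading terms.

\section{The tautological Azumaya algebra}\label{sec:taut}

\subsection{Recollections}\label{subsec:recall}

A \emph{central simple algebra} over a field $K$ is a finite-dimensional $K$-algebra $A$ with $A\otimes_K\overline{K}\cong\mathrm{Mat}_n(\overline{K})$; the integer $n$ is its \emph{degree}. By Wedderburn's theorem $A\cong\mathrm{Mat}_{n'}(D)$ for a unique central division algebra $D$, whose degree is the \emph{index} $\operatorname{ind}A$. Two central simple algebras are \emph{Brauer equivalent} if they have the same $D$. The classes $[A]$ form the Brauer group $\operatorname{Br}K$ under $\otimes_K$, written additively. Equivalent algebras of the same degree are isomorphic;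 the index divides the degree of every algebra in the class; and $n[A]=0$ if $A$ has degree $n$. If $e\in A$ is a nonzero idempotent, then $eAe$ is equivalent to $A$ and its degree is the rank of $e$ in $\mathrm{Mat}_n(\overline{K})$. Every $\overline{K}$-algebra automorphism of $\mathrm{Mat}_n(\overline{K})$ is inner (Skolem--Noether).

An \emph{Azumaya algebra} of degree $n$ on a scheme $X$ is a sheaf of $\mathcal{O}_X$-algebras that is \'etale locally isomorphic to $\mathrm{Mat}_n(\mathcal{O}_X)$. Their classes form a group $\operatorname{Br}X$, contravariant in $X$. For $P\in X(K)$ the fiber $\mathcal{A}_P$ is a central simple $K$-algebra, and $\beta\mapsto\beta_P$ is a homomorphism $\operatorname{Br}X\to\operatorname{Br}K$. We use three standard facts.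
\begin{enumerate}
\item[(B1)] If $X$ is a smooth irreducible complex variety, then $\operatorname{Br}X\to\operatorname{Br}\mathbb{C}(X)$ is injective.
\item[(B2)] Reduction modulo $s$ is an isomorphism $\operatorname{Br}K[[s]]\to\operatorname{Br}K$. Its inverse is induced by $K\subset K[[s]]$.
\item[(B3)] $\operatorname{Br}X$ is a subgroup of $H^2_{\text{\'et}}(X,\mathbb{G}_m)$.
\end{enumerate}

For a division ring $R$ with an automorphism $\varphi$, the ring $R((x;\varphi))$ of \emph{twisted Laurent series} consists of the series $\sum_{i\ge i_0}r_ix^i$ with multiplication determined by $xr=\varphi(r)x$. The lowest terms of two nonzero series multiply to the lowest term of the product, and a series with lowest term $1$ is inverted by the geometric series, so this is again a division ring. For $\varphi=\mathrm{id}$ we write $R((x))$. If $D$ is a central division $K$-algebra, then $D\otimes_KK((s))=D((s))$ since $\dim_KD<\infty$. So $D$ stays a division algebra over $K((s))$, and therefore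
\begin{enumerate}
\item[(B4)] $\operatorname{Br}K\to\operatorname{Br}K((s))$ is injective.
\end{enumerate}

\subsection{The algebra and its fibers}

Let $\mathbf{C}$ be generic with $\mathcal{R}\neq\emptyset$, and let $\pi:\mathcal{R}\to M=\mathcal{M}_{\boldsymbol{\mu}}(\mathbf{C})$ be the quotient map. By (F1), $M$ is smooth and irreducible. Luna's \'etale slice theorem implies that the quotient map of an affine variety by a reductive group acting with closed orbits and trivial stabilizers is a torsor, locally trivial in the \'etale topology. By Lemma~\ref{lem:generic}(a) this applies to $\pi$.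

The \emph{tautological algebra} $\mathcal{A}$ is the sheaf on $M$ whose sections over $U$ are the $PGL_n$-equivariant morphisms $\pi^{-1}(U)\to\mathrm{Mat}_n$. Where the torsor has a section, evaluation along it identifies $\mathcal{A}$ with $\mathrm{Mat}_n(\mathcal{O})$, so $\mathcal{A}$ is an Azumaya algebra of degree $n$. The coordinate maps $A_j,B_j,X_i$ on $\mathcal{R}$ are equivariant, hence global sections of $\mathcal{A}$ that satisfy the defining equation. For $P\in M(K)$, the fiber $\mathcal{A}_P$ consists of the equivariant $K$-morphisms from the torsor $\pi^{-1}(P)$ to $\mathrm{Mat}_n$, and evaluation at any $\rho\in\mathcal{R}(\overline{K})$ over $P$ is an isomorphism $\mathcal{A}_P\otimes_K\overline{K}\cong\mathrm{Mat}_n(\overline{K})$.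

So every fiber contains a solution of the defining equation. The converse is our source of points.

\begin{lemma}\label{lem:points}
Let $\mathbf{C}$ be generic. Let $A$ be a central simple algebra of degree $n$ over $K\supset\mathbb{C}$, and let $a_j,b_j,x_i\in A^\times$ satisfy $\prod_j[a_j,b_j]\prod_ix_i=1$, with $x_i\in C_i(\overline{K})$ under an isomorphism $A\otimes_K\overline{K}\cong\mathrm{Mat}_n(\overline{K})$. Then $\mathcal{R}\ne\emptyset$, and there is $P\in M(K)$ with $\mathcal{A}_P\cong A$.
\end{lemma}

\begin{proof}
Let $\iota:A\to\mathrm{Mat}_n(\overline{K})$ be the restriction of the isomorphism to $A$, and let $\rho=(\iota(a_j),\iota(b_j),\iota(x_i))\in\mathcal{R}(\overline{K})$. A complex variety with a $\overline{K}$-point is nonempty. For $\gamma\in\operatorname{Gal}(\overline{K}/K)$, both $\iota$ and $\gamma\circ\iota$ extend to isomorphisms $A\otimes_K\overline{K}\to\mathrm{Mat}_n(\overline{K})$, so by Skolem--Noether $\gamma(\iota(a))=c_\gamma\iota(a)c_\gamma^{-1}$ for some $c_\gamma\in GL_n(\overline{K})$ and all $a\in A$. Hence $\gamma\rho=c_\gamma\cdot\rho$, the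 point $P=\pi(\rho)$ is Galois invariant, and $P\in M(K)$. An equivariant $\overline{K}$-morphism $\phi$ on $\pi^{-1}(P)$ is defined over $K$ if and only if $\gamma(\phi(\rho))=\phi(\gamma\rho)=c_\gamma\phi(\rho)c_\gamma^{-1}$ for all $\gamma$. So evaluation at $\rho$ identifies $\mathcal{A}_P$ with $\{z:\gamma(z)=c_\gamma zc_\gamma^{-1}\text{ for all }\gamma\}$. This algebra contains $\iota(A)$, and both have dimension $n^2$ over $K$, so they are equal.
\end{proof}

The next lemma is the reason why $m$, and not $n$, appears in Theorem~\ref{thm:main}. For $m=1$ it says that all fibers are matrix algebras, so the method then gives no obstruction.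

\begin{lemma}\label{lem:index}
For every field $K\supset\mathbb{C}$ and every $P\in M(K)$, the index of $\mathcal{A}_P$ divides $m$.
\end{lemma}

\begin{proof}
The element $e=\prod_{j'\ne j}(X_i-\lambda^i_{j'})/(\lambda^i_j-\lambda^i_{j'})$ of $\mathcal{A}_P$ becomes, over $\overline{K}$, the projector onto the $\lambda^i_j$-eigenspace of a matrix in $C_i(\overline{K})$. So $e\mathcal{A}_Pe$ is equivalent to $\mathcal{A}_P$ and has degree $\mu^i_j$, and the index divides every $\mu^i_j$.
\end{proof}

The points produced by Lemma~\ref{lem:points} are special, and we cannot expect them to lie in a hypothetical open torus. An arc through such a point moves it into any given open set at the cost of replacing $K$ by $K((s))$, which by (B4) loses no information.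

\begin{lemma}\label{lem:arc}
Let $V=M\times\mathbb{A}^r$, let $\alpha\in\operatorname{Br}V$ be the pullback of $[\mathcal{A}]$, let $U\subset V$ be a nonempty open subset and let $P\in V(K)$. Then there is $P'\in U(K((s)))$ such that $\alpha_{P'}$ is the image of $\alpha_P$ in $\operatorname{Br}K((s))$.
\end{lemma}

\begin{proof}
The variety $V$ is smooth and irreducible over the algebraically closed field $\mathbb{C}$, so $V_K$ is smooth and integral. Hence the completed local ring of $V_K$ at the rational point $P$ is $K[[z_1,\dots,z_d]]$, and $\mathcal{O}(V_K)$ embeds in it. As $V$ is affine, there is $0\ne f\in\mathcal{O}(V)$ vanishing on $V\setminus U$. Let $f_h$ be the lowest homogeneous part of $f$ in $K[[z_1,\dots,z_d]]$, of degree $h$. Since $K$ is infinite, $f_h(c)\neq0$ for some $c\in K^d$. The substitution $z_i=c_is$ defines a $K$-morphism $\operatorname{Spec}K[[s]]\to V_K$ that sends the closed point to $P$ and along which $f=f_h(c)s^h+\cdots\ne0$. So the generic point $P'$ lies in $U$. The pullback of $\alpha$ to $K[[s]]$ reduces to $\alpha_P$, so by (B2) it is the image of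 $\alpha_P$; restrict it to $K((s))$.
\end{proof}

\section{What an open torus would imply}\label{sec:torus}

\subsection{Symbol algebras}

Let $L\supset\mathbb{C}$ be a field, $f,h\in L^\times$, and $\omega\in\mathbb{C}$ a primitive $n$-th root of unity. The \emph{symbol algebra} $(f,h)_{n,\omega}$ has generators $\mathbf{i},\mathbf{j}$ and relations $\mathbf{i}^n=f$, $\mathbf{j}^n=h$, $\mathbf{j}\mathbf{i}=\omega\,\mathbf{i}\mathbf{j}$. It is central simple of degree $n$ with basis $\mathbf{i}^a\mathbf{j}^b$, $0\le a,b<n$, and we use the same notation for its class. It is standard that the class is multiplicative in each of $f$ and $h$ and that $(f,-f)_{n,\omega}=0$. The class is killed by $n$, so it vanishes if $f$ or $h$ is an $n$-th power, in particular a constant in $\mathbb{C}^\times$. Hence $(f,f)_{n,\omega}=(f,-f)_{n,\omega}+(f,-1)_{n,\omega}=0$: the symbol is alternating. If $f,h$ are invertible functions on a variety, the same presentation defines an Azumaya algebra, since adjoining $n$-th roots of $f$ and $h$ is an \'etale cover on which it becomes the constant algebra $(1,1)_{n,\omega}\cong\mathrm{Mat}_n$.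

Symbol algebras are recognized by a single commutator.

\begin{lemma}\label{lem:recognize}
Let $A$ be a central simple algebra of degree $m$ over $K\supset\mathbb{C}$, and let $a,b\in A^\times$ satisfy $[b,a]=\varepsilon$ with $\varepsilon\in\mathbb{C}$ a primitive $m$-th root of unity. Then the elements $a^ib^j$, $0\le i,j<m$, form a $K$-basis of $A$, and $A\cong(a^m,b^m)_{m,\varepsilon}$.
\end{lemma}

\begin{proof}
Conjugation by $b$ and by $a$ multiplies $a^ib^j$ by $\varepsilon^i$ and by $\varepsilon^{-j}$. These $m^2$ pairs of eigenvalues are distinct, so the $a^ib^j$ are linearly independent, and $\dim_KA=m^2$. The elements $a^m,b^m$ commute with $a$ and $b$, so they lie in the center $K$.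
\end{proof}

We need to rewrite an integer multiple of a symbol as one symbol of the smallest possible degree.

\begin{lemma}\label{lem:multiples}
\begin{enumerate}
\item[(a)] If $n=ln'$, then $l\,(f,h)_{n,\omega}=(f,h)_{n',\omega^l}$.
\item[(b)] If $cc'\equiv1\pmod n$, then $c\,(f,h)_{n,\omega}=(f,h)_{n,\omega^{c'}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The left side is the class of $A=(f,h^l)_{n,\omega}$. Put $t=\mathbf{j}^{n'}$, so that $(t/h)^l=1$, and $e=\frac1l\sum_{a=0}^{l-1}(t/h)^a$. This is an idempotent with $te=he$, it commutes with $\mathbf{j}$, and it is nonzero because $1,t,\dots,t^{l-1}$ are distinct basis elements. From $t\,\mathbf{i}=\omega^{n'}\mathbf{i}\,t$ we get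
\[
e\,\mathbf{i}^c e=\mathbf{i}^c\cdot\frac1l\sum_{a=0}^{l-1}\omega^{n'ca}(t/h)^ae=\mathbf{i}^c\cdot\frac1l\sum_{a=0}^{l-1}\omega^{n'ca}\,e ,
\]
which is $0$ unless $l\mid c$, as $\omega^{n'}$ has order $l$. Moreover $\mathbf{i}^l$ commutes with $t$, hence with $e$. So $eAe$ is generated by $e\,\mathbf{i}^l$ and $e\,\mathbf{j}$. They satisfy $(e\,\mathbf{i}^l)^{n'}=fe$, $(e\,\mathbf{j})^{n'}=te=he$ and $(e\,\mathbf{j})(e\,\mathbf{i}^l)=\omega^l(e\,\mathbf{i}^l)(e\,\mathbf{j})$. This gives a surjection $(f,h)_{n',\omega^l}\to eAe$, which is injective because the source is simple.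

(b) In $(f,h^c)_{n,\omega}$ the elements $\mathbf{i}$ and $\mathbf{j}^{c'}$ satisfy the relations of $(f,h^{cc'})_{n,\omega^{c'}}$. The resulting homomorphism between simple algebras of the same dimension is an isomorphism, and $h^{cc'}$ is $h$ times an $n$-th power.
\end{proof}

Symbols in independent variables do not interact, as one sees over iterated Laurent series.

\begin{lemma}\label{lem:division}
Let $L=\mathbb{C}((z_1))\cdots((z_d))$, let $2q\le d$, and let $\omega_l$ be a primitive $n_l$-th root of unity for $1\le l\le q$. Then $A=\bigotimes_{l=1}^q(z_{2l-1},z_{2l})_{n_l,\omega_l}$ is a division algebra over $L$, of degree $\prod_ln_l$.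
\end{lemma}

\begin{proof}
Order $\mathbb{Q}^d$ lexicographically, starting from the last coordinate. Taking the order in $z_d$, then the order in $z_{d-1}$ of the lowest coefficient, and so on, defines a valuation $\operatorname{ord}:L^\times\to\mathbb{Z}^d$ that is trivial on $\mathbb{C}^\times$ and sends $z_l$ to the $l$-th basis vector. The monomials $\mathbf{m}=\prod_l\mathbf{i}_l^{a_l}\mathbf{j}_l^{b_l}$ with $0\le a_l,b_l<n_l$ form an $L$-basis of $A$. Define the value of a term $c\,\mathbf{m}$, $c\in L^\times$, as
\[
\operatorname{ord}(c)+\sum_l\big(a_l\operatorname{ord}(z_{2l-1})+b_l\operatorname{ord}(z_{2l})\big)/n_l\in\mathbb{Q}^d .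
\]
Distinct monomials have distinct values modulo $\mathbb{Z}^d$, so a nonzero element of $A$ has a unique term of minimal value. A product of two monomials is a root of unity times a monomial in the $z$'s times a basis monomial, so a product of two terms is a term, and the values add. Let $a,a'\neq0$ and expand $aa'$ as the sum of all products of a term of $a$ and a term of $a'$. The product $c''\mathbf{m}''$ of the two minimal terms has smaller value than all others. Thus the coefficient of $\mathbf{m}''$ in $aa'$ is $c''$ plus elements of larger valuation, and is nonzero. So $A$ has no zero divisors, and a finite-dimensional algebra without zero divisors is a division algebra.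
\end{proof}

\begin{lemma}\label{lem:order}
Let $\eta$ be a primitive $m$-th root of unity. The symbol algebra $D_0=(X,Y)_{m,\eta}$ over the rational function field $K_0=\mathbb{C}(X,Y)$ is a division algebra whose class has order $m$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:division}, $D_0$ embeds in a division algebra after extension of scalars to $\mathbb{C}((X))((Y))$. The order divides $m$. If $l\mid m$ and $l<m$, then $l[D_0]=(X,Y)_{m/l,\eta^l}$ by Lemma~\ref{lem:multiples}(a), which over $\mathbb{C}((X))((Y))$ is a division algebra of degree $m/l>1$, so $l[D_0]\ne0$.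
\end{proof}

\subsection{Brauer classes on a torus}

For an abelian group $H$ let $H[n]$ denote the subgroup killed by $n$.

\begin{lemma}\label{lem:torus}
Let $T$ be a torus and $\beta\in\operatorname{Br}(T)[n]$. There are coordinates $z_1,\dots,z_d$ giving an isomorphism $T\cong(\mathbb{C}^\times)^d$, integers $1<n_l\mid n$ and primitive $n_l$-th roots of unity $\omega_l$ $(1\le l\le q$, $2q\le d)$ such that $\beta=\sum_{l=1}^q(z_{2l-1},z_{2l})_{n_l,\omega_l}$.
\end{lemma}

\begin{proof}
Fix an isomorphism $T\cong(\mathbb{C}^\times)^d$, let $\Lambda\cong\mathbb{Z}^d$ be the group of monomials in the coordinates, and fix a primitive $n$-th root of unity $\omega$. Every basis of $\Lambda$ is again a system of coordinates. By (B1), identities in $\operatorname{Br}T$ may be checked over $\mathbb{C}(T)$. Hence $(\chi,\chi')\mapsto(\chi,\chi')_{n,\omega}$ is an alternating bilinear map on $\Lambda$ with values in $\operatorname{Br}(T)[n]$, and it induces a homomorphism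
\[
\Phi:\textstyle\bigwedge^2\Lambda\big/n\bigwedge^2\Lambda\longrightarrow\operatorname{Br}(T)[n].
\]
By the normal form of alternating integer matrices under $GL_d(\mathbb{Z})$, every $c\in\bigwedge^2\Lambda$ equals $\sum_lc_l\,z_{2l-1}\wedge z_{2l}$ for some basis $z_1,\dots,z_d$ of $\Lambda$ and integers $c_l$. Put $g_l=\gcd(c_l,n)$ and $n_l=n/g_l$. Then $c_l/g_l$ is prime to $n_l$, and Lemma~\ref{lem:multiples}(a) and then (b) give $c_l(z_{2l-1},z_{2l})_{n,\omega}=(z_{2l-1},z_{2l})_{n_l,\omega_l}$ for a primitive $n_l$-th root of unity $\omega_l$. Dropping the $l$ with $n_l=1$ and renumbering, we see that $\Phi(c)$ has the asserted form.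

It remains to show that $\Phi$ is surjective, which we do by counting. If $c\notin n\bigwedge^2\Lambda$, then some $c_l$ is not divisible by $n$, some $n_l$ exceeds $1$, and $\Phi(c)\ne0$ by Lemma~\ref{lem:division}. So $\Phi$ is injective, and its source has order $n^{d(d-1)/2}$. The Kummer sequence $1\to\mu_n\to\mathbb{G}_m\to\mathbb{G}_m\to1$ gives a surjection $H^2_{\text{\'et}}(T,\mu_n)\to H^2_{\text{\'et}}(T,\mathbb{G}_m)[n]$. By the comparison theorem its source is the singular cohomology $H^2((\mathbb{C}^\times)^d,\mathbb{Z}/n)=H^2((S^1)^d,\mathbb{Z}/n)$, of order $n^{d(d-1)/2}$. By (B3), $\operatorname{Br}(T)[n]$ has at most this order, so $\Phi$ is bijective.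
\end{proof}

\subsection{The criterion}

On an open torus the tautological class is thus a sum of symbols of unknown degrees $n_l$. Its index is $\prod_ln_l$ at a suitable point, while it is killed by $\operatorname{lcm}(n_l)$. The upper bound on the index from Lemma~\ref{lem:index} and a lower bound on the order from one well-chosen point pin the $n_l$ down.

\begin{proposition}\label{prop:criterion}
Let $\mathbf{C}$ be generic with $M\neq\emptyset$. Assume that there are a field $K_0\supset\mathbb{C}$ and $P_0\in M(K_0)$ such that $[\mathcal{A}_{P_0}]$ has order $m$. Suppose that $V=M\times\mathbb{A}^r$ contains an open torus $T$. Then for every field $K\supset\mathbb{C}$ and every $P\in M(K)$ with $\mathcal{A}_P\cong\mathrm{Mat}_N(D)$, where $D$ is a division algebra of degree $m$, there are $a,b\in D^\times$ such that $[b,a]$ is a primitive $m$-th root of unity in $\mathbb{C}$.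
\end{proposition}

\begin{proof}
Let $\alpha\in\operatorname{Br}V$ be the pullback of $[\mathcal{A}]$. Since $\mathcal{A}$ has degree $n$, the class $n\alpha|_T$ vanishes over $\mathbb{C}(T)$, hence on $T$ by (B1). By Lemma~\ref{lem:torus},
\begin{equation}\label{eq:normal}
\alpha|_T=\sum_l(z_{2l-1},z_{2l})_{n_l,\omega_l}
\end{equation}
in suitable coordinates. The inclusion $\mathcal{O}(T)\subset L=\mathbb{C}((z_1))\cdots((z_d))$ is an $L$-point of $T$ at which $\alpha$ has index $\prod_ln_l$ by Lemma~\ref{lem:division}. Projecting this point to $M$ and applying Lemma~\ref{lem:index}, we get $\prod_ln_l\mid m$. Lemma~\ref{lem:arc} for the point $(P_0,0)$ gives a $K_0((s))$-point of $T$ at which $\alpha$ has order $m$, by (B4). As $\operatorname{lcm}(n_l)$ kills $\alpha|_T$, we get $m\mid\operatorname{lcm}(n_l)$. Thus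
\[
m\ \Big|\ \operatorname{lcm}(n_l)\ \Big|\ \prod_ln_l\ \Big|\ m .
\]
So $\prod_ln_l=m=\operatorname{lcm}(n_l)$, the $n_l$ are pairwise coprime, and $\varepsilon=\prod_l\omega_l$ has order $m$.

Let $P$ and $D$ be as in the statement. Lemma~\ref{lem:arc} for $(P,0)$ gives $P'\in T(K((s)))$ with $\alpha_{P'}=[D((s))]$. Put $f_l=z_{2l-1}(P')$ and $h_l=z_{2l}(P')$. By \eqref{eq:normal}, the algebra $\bigotimes_l(f_l,h_l)_{n_l,\omega_l}$ has the class of $D((s))$, and both have degree $m$, so they are isomorphic. The invertible elements $I=\bigotimes_l\mathbf{i}_l$ and $J=\bigotimes_l\mathbf{j}_l$ satisfy $JI=\varepsilon IJ$. Let $a,b\in D^\times$ be the lowest coefficients of $I,J\in D((s))$. Comparing lowest coefficients gives $ba=\varepsilon ab$.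
\end{proof}

By Lemma~\ref{lem:recognize}, the conclusion says that $D$ is a symbol algebra.

\begin{remark}
The point $P_0$ is what excludes, for $m=4$, the case $n_1=n_2=2$, in which the argument breaks down. In the division algebra $(z_1,z_2)_{2,-1}\otimes(z_3,z_4)_{2,-1}$ of Lemma~\ref{lem:division}, basis monomials commute up to sign. If $ba=\varepsilon ab$ with $\varepsilon\in\mathbb{C}$, comparing the coefficients of the monomial $\mathbf{m}''$ in that proof shows that $(\pm1-\varepsilon)c''$ is a sum of elements of larger valuation than $c''$, so $\varepsilon=\pm1$.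
\end{remark}

\section{A root of unity that needs two commutators}\label{sec:D}

\begin{proposition}\label{prop:D}
Let $p$ be a prime with $p^2\mid m$, and let $\eta\in\mathbb{C}$ with $\eta^m=1$. There are a field $K\supset\mathbb{C}$, a central division $K$-algebra $D$ of degree $m$ and $x,y,v_1,v_2\in D^\times$ such that
\begin{enumerate}
\item[(a)] $[y,v_2]\,[v_1,x]=\eta$;
\item[(b)] no $a,b\in D^\times$ have $[b,a]$ equal to a primitive $m$-th root of unity in $\mathbb{C}$;
\item[(c)] $y^{-1}$ is not conjugate in $D^\times$ to $cx$ for any $c\in\mathbb{C}^\times$.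
\end{enumerate}
\end{proposition}

Part (c) is needed only in genus one. Put $q=m/p$ and $G=\langle\sigma\rangle\times\langle\tau\rangle\cong\mathbb{Z}/p\times\mathbb{Z}/q$, a group of order $m$. Because $p\mid q$,
\begin{enumerate}
\item[(G1)] the order of every element of $G$ divides $m/p$;
\item[(G2)] $\sigma^i\tau^j\mapsto(i,j)$ is a well-defined surjection $G\to(\mathbb{Z}/p)^2$.
\end{enumerate}
These are the only uses of $p^2\mid m$. When $G$ acts on a field, we write $N_\sigma=\prod_{i<p}\sigma^i$, $N_\tau=\prod_{j<q}\tau^j$ and $N_G=N_\sigma N_\tau$ for the norms. Hilbert's Theorem 90 states that if $\rho$ generates the Galois group of a finite cyclic extension, an element of norm $1$ has the form $\rho(e)/e$; replacing $e$ by $e^{-1}$, it also has the form $e/\rho(e)$.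

\subsection{The field $E$}

As in Section~\ref{subsec:rank4}, we want a field $E$ with a faithful action of $G$ and two elements $w,u$. For (a) we need $w=v_1/\sigma(v_1)$ and $\eta/w=\tau(v_2)/v_2$, which by Hilbert 90 means $N_\sigma(w)=1$ and $N_\tau(w)=\eta^q$. The element $u$ will be $[y,x]$. If $\beta^{-1}x^p$ with $\beta\in E^\times$ is to be central, as is needed below for degree $m$, then commuting with $x$ and $y$ requires $\sigma(\beta)=\beta$ and $\tau(\beta)/\beta=N_\sigma(u)$, hence $N_G(u)=1$. We impose these three conditions, and their translates under $G$, and nothing else.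

Let $S$ be the commutative $\mathbb{C}$-algebra generated by invertible elements $w_{ij}$ ($i\in\mathbb{Z}/p$, $j\in\mathbb{Z}/q$) and $u_\gamma$ ($\gamma\in G$) with relations
\[
\prod_iw_{ij}=1\quad(\text{all }j),\qquad\prod_jw_{ij}=\eta^q\quad(\text{all }i),\qquad\prod_\gamma u_\gamma=1 .
\]
Use the first relations to eliminate $w_{p-1,j}$ for all $j$, then the second relations with $i\ne p-1$ to eliminate $w_{i,q-1}$, and the third to eliminate one $u_\gamma$. The remaining relation $\prod_jw_{p-1,j}=\eta^q$ reads $\eta^{-q(p-1)}=\eta^q$, which holds because $\eta^{pq}=1$. So $S$ is a Laurent polynomial ring in $(p-1)(q-1)+(m-1)$ variables. In particular it is a unique factorization domain, and its units are the constants times monomials: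
\[
S^\times=W\times\Lambda_u ,
\]
where $W$ is generated by $\mathbb{C}^\times$ and the $w_{ij}$, and $\Lambda_u\cong\mathbb{Z}[G]/\mathbb{Z}\sum_\gamma\gamma$ is generated by the $u_\gamma$.

The formulas $\sigma w_{ij}=w_{i+1,j}$, $\tau w_{ij}=w_{i,j+1}$, $\gamma u_\delta=u_{\gamma\delta}$ permute the relations, so they define a $\mathbb{C}$-linear action of $G$ on $S$ that preserves $W$ and $\Lambda_u$. It is faithful since the $u_\gamma$ are distinct. Put
\[
E=\operatorname{Frac}S,\qquad F=E^G,\qquad w=w_{00},\qquad u=u_1 .
\]
Then $E/F$ is Galois with group $G$, and $N_\sigma(w)=1$, $N_\tau(\eta/w)=\eta^q\eta^{-q}=1$, $N_G(u)=1$. Choose $v_1,v_2\in E^\times$ with $w=v_1/\sigma(v_1)$ and $\eta/w=\tau(v_2)/v_2$, so that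
\begin{equation}\label{eq:two}
\frac{\tau(v_2)}{v_2}\cdot\frac{v_1}{\sigma(v_1)}=\eta .
\end{equation}
For $p=q=2$ and $\eta=\sqrt{-1}$ this is the field of Section~\ref{subsec:rank4}.

\subsection{An invariant degree modulo $p$}

Let $\deg:S^\times\to\mathbb{Z}/p$ be trivial on $W$ and send $\prod_\gamma u_\gamma^{n_\gamma}$ to $\sum_\gamma n_\gamma$. It is well defined since the relation $\prod_\gamma u_\gamma=1$ has degree $m\equiv0$, and it is $G$-invariant. We extend it to $E^\times$ by declaring chosen prime elements to have degree $0$. The choice can be made along $G$-orbits, and the only possible obstruction to invariance comes from an element of $G$ that multiplies a prime by a unit of nonzero degree.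

\begin{lemma}\label{lem:claim}
If $0\ne Q\in S$, $\rho\in G$, $r\in S^\times$ and $\rho(Q)=rQ$, then $\deg r=0$.
\end{lemma}

\begin{proof}
Let $l$ be the order of $\rho$. From $Q=\rho^l(Q)=\rho^{l-1}(r)\cdots\rho(r)\,r\,Q$ we get $\prod_{i<l}\rho^i(r)=1$. Since $W$ and $\Lambda_u$ are $G$-stable, the same holds for the $\Lambda_u$-component $\prod_\gamma u_\gamma^{n_\gamma}$ of $r$. This means that $\sum_{i<l}\rho^i\sum_\gamma n_\gamma\gamma=c\sum_\gamma\gamma$ in $\mathbb{Z}[G]$ for some $c\in\mathbb{Z}$. The coefficient of $\delta$ on the left is the sum of the $n_\gamma$ over the coset $\delta\langle\rho\rangle$. There are $m/l$ cosets, so $\sum_\gamma n_\gamma=(m/l)c$, and $p\mid m/l$ by (G1).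
\end{proof}

\begin{lemma}\label{lem:theta}
There is a $G$-invariant homomorphism $\theta:E^\times\to\mathbb{Z}/p$ with $\theta(u)=1$ and $\theta(\mathbb{C}^\times)=0$.
\end{lemma}

\begin{proof}
The group $G$ permutes the classes of prime elements of $S$ up to units. For each orbit $O$ choose a prime element $Q_O$ whose class lies in $O$, let $H_O\subset G$ be the stabilizer of this class, and let $\Delta_O$ be a set of representatives of $G/H_O$. The elements $\delta Q_O$ with $\delta\in\Delta_O$ represent each class exactly once. So every $e\in E^\times$ is uniquely $r\prod_{O,\delta}(\delta Q_O)^{n_{O,\delta}}$ with $r\in S^\times$ and almost all exponents zero. Set $\theta(e)=\deg r$. This homomorphism extends $\deg$, so $\theta(u)=1$, $\theta(\mathbb{C}^\times)=0$, and $\theta$ is invariant on $S^\times$. Let $\gamma\in G$ and $\delta\in\Delta_O$. Write $\gamma\delta=\delta'\rho$ with $\delta'\in\Delta_O$, $\rho\in H_O$, and $\rho Q_O=rQ_O$ with $r\in S^\times$. Then $\gamma(\delta Q_O)=\delta'(r)\cdot\delta'Q_O$, so $\theta(\gamma(\delta Q_O))=\deg\delta'(r)=\deg r=0=\theta(\delta Q_O)$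 by Lemma~\ref{lem:claim}. Thus $\theta\circ\gamma$ and $\theta$ agree on generators of $E^\times$.
\end{proof}

\subsection{The algebra $D$}

Let $D_x=E((x;\sigma))$. Define $\tilde\tau:D_x\to D_x$ by $\sum_ie_ix^i\mapsto\sum_i\tau(e_i)(ux)^i$. It respects the relation $xe=\sigma(e)x$, because $ux\,\tau(e)=\tau(\sigma(e))\,ux$. Since $(ux)^i\in E^\times x^i$, it maps each $Ex^i$ bijectively onto itself. So $\tilde\tau$ is an automorphism, and $D=D_x((y;\tilde\tau))$ is a division ring in which
\[
xex^{-1}=\sigma(e),\qquad yey^{-1}=\tau(e)\quad(e\in E),\qquad yx=uxy .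
\]

\begin{lemma}\label{lem:degree}
The ring $D$ has dimension $m^2$ over its center $K$, and $K\cap E=F\supset\mathbb{C}$.
\end{lemma}

\begin{proof}
The extension $E^\sigma/F$ is cyclic with group generated by $\tau$, and $N_\sigma(u)\in E^\sigma$ has norm $N_G(u)=1$. The same holds with $\sigma$ and $\tau$ interchanged. So there are $\beta_1\in(E^\sigma)^\times$ and $\beta_2\in(E^\tau)^\times$ with
\[
\tau(\beta_1)/\beta_1=N_\sigma(u),\qquad\sigma(\beta_2)/\beta_2=N_\tau(u)^{-1}.
\]
Put $t_1=\beta_1^{-1}x^p$ and $t_2=\beta_2^{-1}y^q$. Both commute with $E$, since $\sigma^p=\tau^q=1$. The element $t_1$ commutes with $x$ as $\sigma(\beta_1)=\beta_1$, and $t_2$ commutes with $y$ as $\tau(\beta_2)=\beta_2$. From $(ux)^p=u\,\sigma(u)\cdots\sigma^{p-1}(u)\,x^p=N_\sigma(u)x^p$ we get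
\[
yt_1=\tau(\beta_1)^{-1}N_\sigma(u)\,x^py=\beta_1^{-1}x^py=t_1y .
\]
From $\tilde\tau^{\,q}(x)=\tau^{q-1}(u)\cdots\tau(u)\,u\,x=N_\tau(u)x$ we get
\[
t_2x=\beta_2^{-1}N_\tau(u)\,xy^q=\sigma(\beta_2)^{-1}xy^q=xt_2 .
\]
So $t_1,t_2$ commute with every $ex^iy^j$. Conjugation by $t_1$ or $t_2$ acts on series term by term, so $t_1$ and $t_2$ are central.

Hence $D$ contains the fields $K'=F((t_1))((t_2))\subset\hat E=E((t_1))((t_2))$. The group $G$ acts faithfully on $\hat E$ through the coefficients, with fixed field $K'$, so $[\hat E:K']=m$, and conjugation by $x$ and $y$ acts on $\hat E$ as $\sigma$ and $\tau$. Grouping the terms of a series by the exponent of $x$ modulo $p$, with $x^{pl+i}=\beta_1^lt_1^lx^i$, gives $D_x=\bigoplus_{0\le i<p}E((t_1))x^i$. Grouping by the exponent of $y$ modulo $q$, with $y^{ql+j}=\beta_2^lt_2^ly^j$, gives $D=\bigoplus_{0\le j<q}D_x((t_2))y^j$. Together,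
\[
D=\bigoplus_{0\le i<p,\ 0\le j<q}\hat E\,x^iy^j .
\]
If $\sum c_{ij}x^iy^j$ commutes with all $e\in E$, then $c_{ij}(\sigma^i\tau^j(e)-e)=0$ for all $e$, so $c_{ij}=0$ for $(i,j)\neq(0,0)$ by faithfulness. Thus the center lies in $\hat E$. An element of $\hat E$ is central if and only if it commutes with $x$ and $y$, that is, lies in $\hat E^G=K'$. So $K=K'$, $\dim_KD=m\cdot pq=m^2$, and $K\cap E=E^G=F$.
\end{proof}

\subsection{Commutators in $D$}

\begin{proof}[Proof of Proposition~\ref{prop:D}]
By Lemma~\ref{lem:degree}, $D$ is a central division $K$-algebra of degree $m$.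

(a) We have $[y,v_2]=\tau(v_2)/v_2$ and $[v_1,x]=v_1/\sigma(v_1)$; apply \eqref{eq:two}.

(c) The order in $y$ is a homomorphism $D^\times\to\mathbb{Z}$, hence invariant under conjugation. It is $-1$ on $y^{-1}$ and $0$ on $cx$.

(b) \emph{Reduction to monomials.} The set $\Gamma=\{ex^iy^j:e\in E^\times,\ i,j\in\mathbb{Z}\}$ is a subgroup of $D^\times$, because $y^jx^i=\tilde\tau^{\,j}(x^i)y^j\in E^\times x^iy^j$. For $f\in D^\times$ with lowest $y$-term $f_jy^j$, and $ex^i$ the lowest $x$-term of $f_j$, put $\operatorname{lt}(f)=ex^iy^j$. If $f'$ has lowest $y$-term $f'_{j'}y^{j'}$, then $ff'$ has lowest $y$-term $f_j\tilde\tau^{\,j}(f'_{j'})y^{j+j'}$. Since $\tilde\tau$ preserves each $Ex^i$, it commutes with taking lowest $x$-terms. So $\operatorname{lt}:D^\times\to\Gamma$ is a homomorphism, and it is the identity on $\Gamma$.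

Suppose that $[b,a]=\varepsilon$ is a primitive $m$-th root of unity. Applying $\operatorname{lt}$, we may assume $a=e_1x^iy^j$ and $b=e_2x^{i'}y^{j'}$. Conjugation by $a$ and $b$ acts on $E$ as $\sigma^i\tau^j$ and $\sigma^{i'}\tau^{j'}$. Let $H\subset G$ be the subgroup generated by these two elements. We show that $H=G$ and that $H\neq G$.

\emph{$H=G$.} By Lemma~\ref{lem:recognize}, $a$ and $b$ generate $D$ over $K$. They commute with $E^H$, so $E^H\subset K\cap E=E^G$, and $H=G$ by Galois theory.

\emph{$H\ne G$.} Let $J\subset E^\times$ be the subgroup generated by all $\gamma(e)/e$ with $\gamma\in G$, $e\in E^\times$. It is $G$-stable since $G$ is abelian, and $\Gamma$ acts on $E^\times$ by conjugation through $G$. So $J$ is normal in $\Gamma$, and the image of $E^\times$ in $\Gamma/J$ is central. In $\Gamma/J$ the relation $yx=uxy$ with $u$ central gives $y^lx^{l'}=u^{ll'}x^{l'}y^l$ for all $l,l'\in\mathbb{Z}$. Therefore, in $\Gamma/J$,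
\[
ba=e_1e_2\,u^{j'i}\,x^{i+i'}y^{j+j'},\qquad ab=e_1e_2\,u^{ji'}\,x^{i+i'}y^{j+j'},
\]
and $\varepsilon\in u^{ij'-i'j}J$. The homomorphism $\theta$ of Lemma~\ref{lem:theta} vanishes on $J$ by invariance, and $\theta(\varepsilon)=0$, $\theta(u)=1$. Hence $p\mid ij'-i'j$. So $(i,j)$ and $(i',j')$ are linearly dependent in $(\mathbb{Z}/p)^2$, and $H$ does not surject onto $(\mathbb{Z}/p)^2$, whereas $G$ does by (G2).
\end{proof}

\begin{remark}
For squarefree $m$ an abelian group $G$ of order $m$ is cyclic, say $G=\langle\rho\rangle$, and the construction has no analogue. Hilbert 90 writes an element $u$ with $N_G(u)=1$ as $\rho(e)/e$, so every invariant $\theta$ kills it. Moreover, if $xex^{-1}=\rho(e)$, Hilbert 90 applied to a primitive $m$-th root of unity $\varepsilon$, whose norm is $\varepsilon^m=1$, gives $a\in E^\times$ with $[x,a]=\rho(a)/a=\varepsilon$.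
\end{remark}

\section{Solving the equation in $GL_N(D)$}\label{sec:realize}

It remains to realize $\mathrm{Mat}_N(D)$ as a fiber of $\mathcal{A}$. Recall that $\mathbf{C}$ determines $m$, $N$, $\nu^i_j$ and the primitive $m$-th root of unity $\eta$ of Lemma~\ref{lem:generic}(b).

\begin{proposition}\label{prop:realize}
Let $\mathbf{C}$ be generic and $g\ge1$. Let $D$ be a central division algebra of degree $m$ over $K\supset\mathbb{C}$, and let $c_1,d_1,c_2,d_2\in D^\times$ satisfy $[c_1,d_1][c_2,d_2]=\eta$. If $g=1$, assume that some $C_i$ is non-scalar and that $c_1^{-1}$ is not conjugate in $D^\times$ to $cd_2$ for any $c\in\mathbb{C}^\times$. Then $\mathcal{R}\neq\emptyset$, and there is $P\in M(K)$ with $\mathcal{A}_P\cong\mathrm{Mat}_N(D)$.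
\end{proposition}

Matrices over $D$ act on column vectors $D^N$, with scalars on the right. Two matrices are \emph{similar}, written $\sim$, if they are conjugate under $GL_N(D)$, that is, if they represent the same $D$-linear map in two bases. Conjugating or permuting the entries of a diagonal matrix gives a similar matrix.

Let $X_i\in GL_N(D)$ be diagonal with $\lambda^i_j$ occurring $\nu^i_j$ times, in an order to be chosen. Under $\mathrm{Mat}_N(D)\otimes_K\overline{K}\cong\mathrm{Mat}_N(\mathrm{Mat}_m(\overline{K}))$ it becomes diagonal with $\lambda^i_j$ occurring $m\nu^i_j=\mu^i_j$ times, so it lies in $C_i(\overline{K})$. Put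
\[
Y=(X_1\cdots X_k)^{-1}=\operatorname{diag}(\kappa_1,\dots,\kappa_N),\qquad\kappa_l\in\mathbb{C}^\times,\qquad\kappa_1\cdots\kappa_N=\eta .
\]
By Lemma~\ref{lem:points} it suffices to solve $\prod_{j=1}^g[A_j,B_j]=Y$ in $GL_N(D)$.

\subsection{Genus at least two}

For $N=1$, the only case needed for Theorem~\ref{thm:scalar}, take $(A_1,B_1,A_2,B_2)=(c_1,d_1,c_2,d_2)$. In general, a cyclic permutation matrix collects all $\kappa_l$ in the last diagonal entry, where the hypothesis applies.

\begin{proof}[Proof of Proposition~\ref{prop:realize} for $g\ge2$]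
Put $A_j=B_j=1$ for $j\ge3$, $A_2=\operatorname{diag}(1,\dots,1,c_2)$ and $B_2=\operatorname{diag}(1,\dots,1,d_2)$. Define $B_1$ by $B_1e_{l+1}=e_l$ for $l<N$ and $B_1e_1=e_Nd_1$. Then $B_1^{-1}e_l=e_{l+1}$ for $l<N$ and $B_1^{-1}e_N=e_1d_1^{-1}$, so
\[
B_1\operatorname{diag}(t_1,\dots,t_N)B_1^{-1}=\operatorname{diag}(t_2,\dots,t_N,d_1t_1d_1^{-1}).
\]
Let $A_1=\operatorname{diag}(s_1,\dots,s_N)$ with $s_N=c_1$ and $s_l=\kappa_ls_{l+1}$ for $l<N$, so $s_1=\kappa_1\cdots\kappa_{N-1}c_1$. Then
\[
[A_1,B_1]=\operatorname{diag}\big(s_1s_2^{-1},\dots,s_{N-1}s_N^{-1},\,s_Nd_1s_1^{-1}d_1^{-1}\big)=\operatorname{diag}\big(\kappa_1,\dots,\kappa_{N-1},\,(\kappa_1\cdots\kappa_{N-1})^{-1}[c_1,d_1]\big).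
\]
Multiplying by $[A_2,B_2]=\operatorname{diag}(1,\dots,1,[c_2,d_2])$ turns the last entry into $(\kappa_1\cdots\kappa_{N-1})^{-1}\eta=\kappa_N$.
\end{proof}

\subsection{Genus one}

Now only one commutator is available. If all $C_i$ are scalar, then $N=1$ and the equation $[A,B]=\eta$ has no solution in the algebra of Proposition~\ref{prop:D}. If some $C_i$ is non-scalar, then $\nu^i$ has at least two parts, so $N\ge2$, and a $2\times2$ block provides room for two commutators of $D$, provided that $Y$ is not scalar on it.

\begin{lemma}\label{lem:nonscalar}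
If $\mathbf{C}$ is generic and some $C_i$ is non-scalar, the diagonal entries of $X_1,\dots,X_k$ can be ordered so that $\kappa_1\neq\kappa_2$.
\end{lemma}

\begin{proof}
It suffices to make $Y$ non-scalar, since one can then permute the basis of $D^N$, in the same way for all $X_{i'}$. Suppose that $Y=\kappa_1\cdot1$ for some ordering. Let $\lambda\ne\lambda'$ be two entries of $X_i$. Swapping them replaces the corresponding entries of $Y$ by $\kappa_1\lambda/\lambda'$ and $\kappa_1\lambda'/\lambda$ and leaves the others equal to $\kappa_1$. If $N\geq3$, the new $Y$ is not scalar because $\kappa_1\lambda/\lambda'\ne\kappa_1$. If $N=2$, it is not scalar unless $\lambda'=-\lambda$.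

Suppose then that $N=2$ and $\lambda'=-\lambda$, so $n=2m$. From each $C_{i'}$ choose $m$ copies of the first diagonal entry of $X_{i'}$ in the original ordering, which is allowed because all multiplicities are at least $m$. Here $n'=m<n$, and the total product is $\kappa_1^{-m}$. Since $\kappa_1^2=\kappa_1\kappa_2=\eta$ and $\eta^m=1$, this product is $\pm1$. Replacing one of the copies chosen from $C_i$ by the other eigenvalue of $C_i$, its negative, gives another allowed choice, with product $-\kappa_1^{-m}$. One of the two products is $1$, which contradicts genericity.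
\end{proof}

Over a field, a non-scalar $2\times2$ matrix is determined up to similarity by its trace and determinant. The following substitute over $D$ is what we need. For $t,\delta\in D$ let $\Gamma(t,\delta)=\begin{pmatrix}0&-\delta\\1&t\end{pmatrix}$.

\begin{lemma}\label{lem:companion}
\begin{enumerate}
\item[(a)] If $Z=(z_{il})\in\mathrm{Mat}_2(D)$ has $z_{21}\ne0$, then $Z\sim\Gamma(t,\delta)$ with $t=z_{11}+z_{21}^{-1}z_{22}z_{21}$ and $\delta=z_{11}z_{21}^{-1}z_{22}z_{21}-z_{12}z_{21}$.
\item[(b)] If $a,b\in D^\times$ are not conjugate, then $\Gamma(a+b,ba)\sim\operatorname{diag}(a,b)$.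
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The vectors $e_1$ and $Ze_1=e_1z_{11}+e_2z_{21}$ form a basis. We have
\[
Z^2e_1=e_1(z_{11}^2+z_{12}z_{21})+e_2(z_{21}z_{11}+z_{22}z_{21}),\qquad Ze_1\,t-e_1\delta=e_1(z_{11}t-\delta)+e_2z_{21}t ,
\]
and the two agree for the stated $t$ and $\delta$. So $Z$ has matrix $\Gamma(t,\delta)$ in this basis.

(b) Let $U=\begin{pmatrix}a&1\\0&b\end{pmatrix}$. The vectors $e_2$ and $Ue_2=e_1+e_2b$ form a basis, and $U^2e_2=e_1(a+b)+e_2b^2=Ue_2\,(a+b)-e_2\,ba$. So $U\sim\Gamma(a+b,ba)$. The $K$-linear map $z\mapsto az-zb$ on $D$ is injective, since $az=zb$ with $z\neq0$ would make $a$ and $b$ conjugate. Hence it is bijective, and there is $z$ with $az+1=zb$. Then $Ue_1=e_1a$ and $U(e_1z+e_2)=e_1(az+1)+e_2b=(e_1z+e_2)b$, so $U\sim\operatorname{diag}(a,b)$.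
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:realize} for $g=1$]
Order the entries so that $\kappa_1\neq\kappa_2$ (Lemma~\ref{lem:nonscalar}). The equation $[A,B]=Y$ means $ABA^{-1}=YB$, so we need $B\in GL_N(D)$ with $YB\sim B$. Put $\kappa=\kappa_3\cdots\kappa_N$ (so $\kappa=1$ if $N=2$) and
\[
a=d_2,\qquad b=c_1^{-1},\qquad a'=\kappa^{-1}c_2ac_2^{-1},\qquad b'=d_1bd_1^{-1}.
\]
Then $[c_1,d_1]=b^{-1}b'$ and $[c_2,d_2]=\kappa a'a^{-1}$, so the hypothesis $[c_1,d_1][c_2,d_2]=\eta$ reads
\begin{equation}\label{eq:det}
b'a'=\kappa^{-1}\eta\,ba=\kappa_1\kappa_2\,ba .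
\end{equation}
We look for $Z=\begin{pmatrix}z_{11}&z_{12}\\1&z_{22}\end{pmatrix}$ with $Z\sim\operatorname{diag}(a,b)$ and $Z'=\operatorname{diag}(\kappa_1,\kappa_2)Z\sim\operatorname{diag}(a',b')$. By Lemma~\ref{lem:companion}(a), and because $\kappa_1,\kappa_2$ are central,
\[
Z\sim\Gamma(z_{11}+z_{22},\,\delta),\qquad Z'\sim\Gamma(\kappa_1z_{11}+\kappa_2z_{22},\,\kappa_1\kappa_2\delta),\qquad\delta=z_{11}z_{22}-z_{12}.
\]
So we want $z_{11}+z_{22}=a+b$, $\kappa_1z_{11}+\kappa_2z_{22}=a'+b'$, $\delta=ba$ and $\kappa_1\kappa_2\delta=b'a'$. The first two conditions are a linear system that is solvable because $\kappa_1\neq\kappa_2$, the third determines $z_{12}$, and the fourth is then \eqref{eq:det}. Explicitly,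
\[
z_{11}=\frac{a'+b'-\kappa_2(a+b)}{\kappa_1-\kappa_2},\qquad z_{22}=a+b-z_{11},\qquad z_{12}=z_{11}z_{22}-ba .
\]
By hypothesis $b$ is conjugate neither to $a$ nor to $\kappa^{-1}a$. Since $a'$ is conjugate to $\kappa^{-1}a$ and $b'$ to $b$, the elements $a',b'$ are not conjugate either. Lemma~\ref{lem:companion}(b) gives
\[
Z\sim\operatorname{diag}(a,b),\qquad Z'\sim\operatorname{diag}(a',b')\sim\operatorname{diag}(\kappa^{-1}a,b).
\]
If $N=2$, take $B=Z$. If $N\geq3$, the remaining diagonal entries absorb the factor $\kappa^{-1}$ one $\kappa_l$ at a time. Let $s_N=\kappa^{-1}a$ and $s_{l-1}=\kappa_ls_l$ for $N\ge l\ge4$, so that $\kappa_3s_3=\kappa s_N=a$, and let $B$ be the block diagonal matrix $\operatorname{diag}(Z,s_3,\dots,s_N)$. Then $B\sim\operatorname{diag}(a,b,s_3,\dots,s_N)$, which is invertible, and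
\[
YB\sim\operatorname{diag}(\kappa^{-1}a,\,b,\,\kappa_3s_3,\,\kappa_4s_4,\dots,\kappa_Ns_N)=\operatorname{diag}(s_N,\,b,\,a,\,s_3,\dots,s_{N-1}).
\]
The two diagonal matrices have the same entries up to order, so $YB\sim B$.
\end{proof}

\subsection{Proofs of the theorems}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:generic}(b), $\eta$ is a primitive $m$-th root of unity. Apply Proposition~\ref{prop:realize} first to the algebra $D_0=(X,Y)_{m,\eta}$ of Lemma~\ref{lem:order}, with $(c_1,d_1,c_2,d_2)=(\mathbf{j},\mathbf{i},1,1)$. We have $[\mathbf{j},\mathbf{i}]=\eta$. As $m>1$, the element $\mathbf{j}^{-1}$ is not central and so not conjugate to a constant, which is the extra condition for $g=1$. Thus $M\ne\emptyset$, and there is $P_0\in M(K_0)$ with $[\mathcal{A}_{P_0}]=[D_0]$ of order $m$.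

Next apply Proposition~\ref{prop:realize} to the algebra $D$ of Proposition~\ref{prop:D} for this $m$ and $\eta$, with $(c_1,d_1,c_2,d_2)=(y,v_2,v_1,x)$. The hypotheses are parts (a) and (c) of Proposition~\ref{prop:D}. This gives $P\in M(K)$ with $\mathcal{A}_P\cong\mathrm{Mat}_N(D)$. If $M\times\mathbb{A}^r$ contained an open torus, Proposition~\ref{prop:criterion} would give $a,b\in D^\times$ with $[b,a]$ a primitive $m$-th root of unity, contradicting Proposition~\ref{prop:D}(b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:scalar}]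
The tuple is generic, since $\det C_1=\eta^{-n}=1$ and the product of $n'$ eigenvalues of $C_1$ is $\eta^{-n'}\neq1$ for $1\le n'<n$. Here $m=n$ is divisible by $p^2$ and $g\ge2$, so Theorem~\ref{thm:main} with $r=0$ applies.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Su}
Tao Su, \emph{Cell decomposition and dual boundary complexes of character varieties}, arXiv:2307.16657 (2023).

\end{thebibliography}
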